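\title{A hyperbolic group with an unavoidable infinitely generated edge stabilizer}

\begin{abstract}
We construct a torsion-free hyperbolic group $G$ with a $(7,1)$-acylindrical, non-elementary action on a tree $T$ whose edge stabilizers are the conjugates of an infinitely generated group $D$, such that every acylindrical $G$-tree that dominates $T$ has an edge with stabilizer exactly $D$. The mechanism is elementary: in an acylindrical action, an element that conjugates an infinite elliptic subgroup into itself fixes the center of the subtree fixed by that subgroup. The group is built from free groups by amalgams and HNN extensions along long words, chosen so that finitely many relations force an infinitely generated group to fix such a center.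
\end{abstract}

\section{Introduction}

Let a group $G$ act on a simplicial tree $T$ by simplicial isometries. For integers $k\ge 0$ and $C>0$, the action is \emph{$(k,C)$-acylindrical} if the pointwise stabilizer of every edge path of length at least $k$ has at most $C$ elements (edge paths are understood to have no backtracking), and it is \emph{acylindrical} if it is $(k,C)$-acylindrical for some $k$ and $C$. Edge stabilizers may be large, but no infinite subgroup fixes a long segment. An acylindrical action on a tree is of exactly one of three kinds: \emph{elliptic}, if it has a global fixed point; \emph{lineal}, if it is not elliptic and $G$ is virtually cyclic; \emph{non-elementary}, if $G$ contains two loxodromic elements with disjoint pairs of fixed ends.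

If $G$ acts on trees $T$ and $T'$, then $T'$ \emph{dominates} $T$ if there is a surjective $G$-equivariant simplicial map $\phi\colon T'\to T$. Such a map sends vertices to vertices and sends each edge either onto an edge or to a vertex; edges may be collapsed, and distinct edges may have the same image. If $\phi$ maps an edge $e$ onto an edge $E$, the stabilizer of $e$ is contained in that of $E$. Passing to a dominating tree is therefore a way to make edge stabilizers smaller, and the following example shows that a large edge stabilizer can be an accident which this passage removes. We call a group \emph{infinitely generated} if it is not finitely generated.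

\begin{example}[Folding]\label{ex:fold}
Let $C_0\le C\le A$ and $C_0\le A'$. Comparing presentations gives
\[
G=A*_{C_0}A'=A*_C\,(C*_{C_0}A').
\]
The Bass--Serre tree of the first splitting dominates that of the second, by the map of cosets $gA\mapsto gA$, $gA'\mapsto g(C*_{C_0}A')$, $gC_0\mapsto gC$. Take $A$ free of rank $2$, $A'=\mathbb Z$, $C_0=1$, and let $C$ be an infinitely generated malnormal subgroup of $A$ (Lemma~\ref{lem:words} provides one). The second splitting gives a $(3,1)$-acylindrical, non-elementary action of the free group of rank $3$ with infinitely generated edge stabilizers (Lemma~\ref{lem:amalgam}). It is dominated by the tree of $A*\mathbb Z$, which has trivial edge stabilizers and is $(1,1)$-acylindrical.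
\end{example}

So one asks for actions in which the infinitely generated edge stabilizers cannot be unfolded away within the class of acylindrical actions. Consider the following two properties of a group $G$ acting on a tree $T$.
\begin{itemize}
\item[(1)] $G$ acts acylindrically and non-elementarily on $T$, with infinitely generated edge stabilizers.
\item[(2)] Whenever $G$ acts acylindrically on a tree $T'$ that dominates $T$, the action on $T'$ has at least one infinitely generated edge stabilizer.
\end{itemize}
A finite presentation involves only finitely many elements of an edge group, so for a finitely presented group one expects to be able to undo folds until the edge groups are finitely generated; what may be lost on the way is acylindricity. A finitely presented group with (1) and (2) is constructed in \cite{Cohen}. That example is not hyperbolic, and the author states that he is unaware of one that is. This is the problem we address: \emph{is there a hyperbolic group $G$ acting on a tree $T$ such that \textup{(1)} and \textup{(2)} hold?} The answer is yes.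

\begin{theorem}\label{thm:main}
There are a torsion-free hyperbolic group $G$ and a $(7,1)$-acylindrical, non-elementary action of $G$, without inversions and with one orbit of edges, on a tree $T$, whose edge stabilizers are the conjugates of an infinitely generated group $D$, such that every $G$-tree $T'$ with acylindrical action which dominates $T$ has an edge with stabilizer exactly $D$. In particular \textup{(1)} and \textup{(2)} hold.
\end{theorem}

Section~\ref{sec:background} fixes conventions and Section~\ref{sec:words} introduces a family of long words in a free group. Section~\ref{sec:centers} contains the idea of the proof: a lemma on centers of fixed subtrees, a short model example that has (1) and (2) but is not hyperbolic, and the plan for repairing it. The group $G$ and the tree $T$ are built in Sections~\ref{sec:omega} and~\ref{sec:construction}. Sections~\ref{sec:dominating}, \ref{sec:acyl} and~\ref{sec:hyp} prove, independently of one another, the statement on dominating trees, the acylindricity of $T$, and the hyperbolicity of $G$. Section~\ref{sec:sharp} shows that for this $G$ neither acylindricity nor domination can be dropped from (2).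

\section{Trees, splittings and hyperbolic groups}\label{sec:background}

\subsection*{Trees}
A tree is identified with its geometric realization, with edges of length one and metric $d$; simplicial maps are extended affinely over edges. Actions may invert edges unless we say otherwise. The segment between $a$ and $b$ is $[a,b]$, and the \emph{median} of $a,b,c$ is the unique point of $[a,b]\cap[b,c]\cap[a,c]$. For $V\le G$, let $\operatorname{Fix}(V)$ be the set of points fixed by $V$, and call $V$ \emph{elliptic} if this set is nonempty. It is a subtree, since an isometry fixing $a$ and $b$ fixes $[a,b]$. It is also a subcomplex of the barycentric subdivision, since an element that fixes an interior point of an edge other than its midpoint fixes that edge pointwise. A group has property FA if it is elliptic in every action on a tree.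

An element is either elliptic or \emph{loxodromic}, that is, it acts as a nontrivial translation on a line; this line is unique and is called the \emph{axis}. Let $S$ be a nonempty $g$-invariant subtree. If $g$ fixes a point, it fixes the nearest point of $S$. If $g$ is loxodromic, then $S$ contains the axis, because for $a\in S$ the segment $[g^{-n}a,g^na]$ contains the part of the axis between the projections of its endpoints.

\subsection*{Bass--Serre trees}
The vertex groups of a graph of groups embed in its fundamental group $G$, and $G$ acts without inversions on the Bass--Serre tree, with quotient the underlying graph and with stabilizers the conjugates of the vertex and edge groups. For an amalgam $A*_CA'$ the vertices are the cosets $gA$, $gA'$ and the edges are the cosets $gC$. For an HNN extension $\langle A,t\mid tct^{-1}=\beta(c),\ c\in C\rangle$, with $C\le A$ and $\beta\colon C\to A$ injective, the vertices are the translates of a vertex $o$ with stabilizer $A$, and the edges are the translates of $[o,t^{-1}o]$, which has stabilizer $C$. An element of finite order fixes a vertex, so $G$ is torsion-free if the vertex groups are.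

We use Britton's lemma in the following form. Let $\beta_1,\beta_2$ be injective endomorphisms of a group $V$ and let $\Lambda=\langle V,a_1,a_2\mid a_iva_i^{-1}=\beta_i(v)\rangle$. If a word $w_0\epsilon_1w_1\cdots\epsilon_nw_n$ with $n\ge1$, $w_j\in V$ and $\epsilon_j\in\{a_1^{\pm1},a_2^{\pm1}\}$ represents an element of $V$, then it contains a \emph{pinch}: a subword $a_iwa_i^{-1}$ with $w\in V$, or $a_i^{-1}wa_i$ with $w\in\beta_i(V)$.

A subgroup $C\le A$ is \emph{malnormal} if $C\cap aCa^{-1}=1$ for all $a\in A\setminus C$. Malnormality is transitive: if $C$ is malnormal in $A$ and $A$ is malnormal in $A_1$, then $C$ is malnormal in $A_1$. A free factor is malnormal, because in the tree of a free product a nontrivial element fixes at most one vertex.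

\begin{lemma}\label{lem:amalgam}
Let $G=A*_CA'$ act on its Bass--Serre tree, with base edge $E=[v_A,v_{A'}]$.
\begin{itemize}
\item[(a)] If a subgroup $H\le A$ lies in no $A$-conjugate of $C$, then $\operatorname{Fix}(H)=\{v_A\}$. The same holds for $A'$.
\item[(b)] If $C\ne A$ and $C\neq A'$, there is no global fixed point. If moreover the action is acylindrical and $G$ contains a free group of rank $2$, the action is non-elementary.
\item[(c)] If $C$ is malnormal in $A$, the action is $(3,1)$-acylindrical.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $H$ fixes a point other than $v_A$, it fixes an initial piece of an edge $aE$ at $v_A$, hence this edge, so $H\le aCa^{-1}$.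

(b) By (a), $A$ fixes only $v_A$ and $A'$ fixes only $v_{A'}$. The action is then not elliptic, and $G$ is not virtually cyclic, so the trichotomy leaves only the non-elementary case.

(c) A path of length at least $3$ has an interior vertex $gv_A$. Its two edges there have stabilizers $gaCa^{-1}g^{-1}$ and $ga'Ca'^{-1}g^{-1}$ with $aC\neq a'C$, and these intersect trivially.
\end{proof}

\subsection*{Hyperbolic groups}
A finitely generated group is \emph{hyperbolic} if geodesic triangles in its Cayley graph are uniformly thin, and a hyperbolic group is \emph{non-elementary} if it is not virtually cyclic. A subgroup of a hyperbolic group is \emph{quasiconvex} if it is finitely generated and its inclusion is a quasi-isometric embedding. Quasiconvexity is transitive, and finitely generated subgroups of finitely generated free groups are quasiconvex.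

For the whole paper we fix a torsion-free non-elementary hyperbolic group $L$ with property FA. One may take a torsion-free uniform lattice in $\mathrm{Sp}(n,1)$ with $n\ge2$: it has property (T), hence FA by Watatani and Alperin. By a theorem of Kapovich \cite{Kapovich}, every torsion-free non-elementary hyperbolic group contains a malnormal quasiconvex free subgroup of rank $2$. We fix one, $F_L\le L$.

\section{Long words in a free group}\label{sec:words}

All relations in our construction say that a conjugate of a generator equals a long positive word in two other letters. The words are chosen so that a short stretch, two consecutive letters $x$ with the power of $z$ between them, identifies both the word and the place in it. For $m\ge1$ put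
\[
\theta_m(x,z)=xz^{100m+1}\,xz^{100m+2}\cdots xz^{100m+100},\qquad
\kappa_m=xz^{100m+2}\,xz^{100m+3}\cdots xz^{100m+99}\,x ,
\]
so that $\theta_m=xz^{100m+1}\cdot\kappa_m\cdot z^{100m+100}$. The word $\theta_m$ has $100$ letters $x$ and $10000m+5050$ letters $z$. The group $G$ uses only $\theta_1,\dots,\theta_4$; the infinite family serves Examples~\ref{ex:fold} and~\ref{ex:model}.

\begin{lemma}\label{lem:words}
Let $F=F(x,z)$ be free, let $J$ be a set of positive integers, and let $\Theta=\langle\theta_m: m\in J\rangle$.
\begin{itemize}
\item[(a)] The $\theta_m$, $m\in J$, freely generate $\Theta$, and every nontrivial element of $\Theta$ has length greater than $2$ in $x,z$.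
\item[(b)] $\Theta$ is malnormal in $F$.
\item[(c)] The elements $x,\theta_1,\theta_2$ freely generate a subgroup of $F$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Consider a product of factors $\theta_m^{\pm1}$ that is reduced as a word in the $\theta$'s. For adjacent factors $\theta_m^{\varepsilon}\theta_{m'}^{\varepsilon'}$, reduce the part between $\kappa_m^{\varepsilon}$ and $\kappa_{m'}^{\varepsilon'}$. The result, which we call the \emph{junction}, is
\begin{equation}\label{eq:junction}
\begin{array}{c|cccc}
(\varepsilon,\varepsilon') & (+,+) & (+,-) & (-,+) & (-,-)\\ \hline
\text{junction} & z^{100m+100}xz^{100m'+1} & z^{100(m-m')} & z^{100(m'-m)} & z^{-100m-1}x^{-1}z^{-100m'-100}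
\end{array}
\end{equation}
where $m\neq m'$ in the two middle cases. Each junction is nonempty and begins and ends with $z^{\pm1}$, while $\kappa_m^{\pm1}$ begins and ends with $x^{\pm1}$. So nothing further cancels: the reduced form of the product contains the subword $\kappa_m^{\varepsilon}$ of every factor. This gives (a).

(b) Work in the Cayley tree of $F$, whose vertices are the elements of $F$ and whose edge labels are preserved by left multiplication. Let $1\ne g\in\Theta$. Write $g=hwh^{-1}$ with $h\in\Theta$ and $w$ a cyclically reduced word of length $n\geq 1$ in the $\theta$'s. Reading $w$ periodically in both directions from $h$ gives vertices $h_k\in\Theta$, $k\in\mathbb Z$, with $h_k^{-1}h_{k+1}=\theta_{m_k}^{\varepsilon_k}$ and $gh_k=h_{k+n}$, and the bi-infinite product of the $\theta_{m_k}^{\varepsilon_k}$ is reduced in the $\theta$'s. By the proof of (a), removing the backtracking from the union of the paths $[h_k,h_{k+1}]$ leaves a line whose label alternates between the words $\kappa_{m_k}^{\varepsilon_k}$ and junctions, and the segment labeled $\kappa_{m_k}^{\varepsilon_k}$ is the one on $[h_k,h_{k+1}]$. The element $g$ translates this line, so it is the axis of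 $g$. We call this a reading of the axis.

Now let $1\neq g\in\Theta\cap f\Theta f^{-1}$ with $f\in F$. Translating by $f$ a reading of the axis of $f^{-1}gf$ gives a second reading of the axis of $g$, in the same direction, with vertices $fh'_l$, $h'_l\in\Theta$. Replacing $g$ by $g^{-1}$ if necessary, assume $\varepsilon_k=1$ for some $k$, and put $m=m_k$. Let $\pi=xz^{100m+1}\cdots xz^{100m+49}$, a prefix of $\theta_m$. The axis contains a segment $\Sigma$ starting at $h_k\pi$ with label $xz^{100m+50}x$. Locate $\Sigma$ in the second reading. Its two letters $x$ are consecutive letters $x^{\pm1}$ of the axis, and both are positive. By \eqref{eq:junction}, two such letters either lie in one $\kappa_{m'}^{+1}$, and then the exponent of $z$ between them is $100m'+j$ with $2\le j\le99$, or lie at a junction of type $(+,+)$, and then the exponent is congruent to $0$ or $1$ modulo $100$. At junctions of type $(+,-)$ and $(-,+)$ the words $xz^{\ast}x^{-1}$ and $x^{-1}z^\ast x$ appear, and the remaining letters $x^{\pm1}$ are negative. The exponent $100m+50$ therefore forces $m'=m$ and $j=50$: the segment $\Sigma$ starts at $fh'_l\pi$ for some $l$. Hence $h_k=fh'_l$ and $f\in\Theta$.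

(c) It suffices to show that $x,\theta_1',\theta_2'$ are free generators, where $\theta'_m=x^{-1}\theta_m=z^{100m+1}\kappa_mz^{100m+100}$. The words $\theta_m'^{\pm1}$ begin and end with $z^{\pm1}$, so they do not cancel against powers of $x$. In a reduced product of two factors $\theta_m'^{\pm1}$ the part between the two $\kappa$'s reduces to a nonzero power of $z$: the exponent is a sum of two numbers of the same sign, or $\pm(101-201)$, or $\pm(200-300)$. So in a reduced product every $\kappa_m^{\pm1}$ and every power of $x$ survives.
\end{proof}

\section{Centers of fixed subtrees and a model example}\label{sec:centers}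

Acylindricity of the dominating tree will be used only through the following observation. If an action is $(k,C)$-acylindrical and $V$ is an infinite subgroup, then $\operatorname{Fix}(V)$ has diameter less than $k+2$, because a segment of length $k+2$ contains an edge path of length $k$. A bounded subtree has a center, and the center is fixed by more than the normalizer of $V$.

\begin{lemma}[Centers]\label{lem:center}
Let $G$ act on a tree and let $V\le G$ have nonempty bounded fixed set. There is a point $\operatorname{cen}(V)\in\operatorname{Fix}(V)$ that is fixed by every $g\in G$ with $gVg^{-1}\le V$.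
\end{lemma}

\begin{proof}
The diameter $\Delta$ of $\operatorname{Fix}(V)$ is attained, since $\operatorname{Fix}(V)$ is a subcomplex of the barycentric subdivision and distances between its vertices are multiples of $1/2$. Let $[a,b]$ be a segment of length $\Delta$ in $\operatorname{Fix}(V)$, with midpoint $c$. For $y\in\operatorname{Fix}(V)$ one of $[y,a]$, $[y,b]$ passes through $c$, so $d(y,c)+\Delta/2\le\Delta$. If $[a',b']$ is another segment of length $\Delta$, then $d(a',c)\le\Delta/2$ and $d(b',c)\le\Delta/2$, which forces $c$ to be the midpoint of $[a',b']$. Let $\operatorname{cen}(V)=c$ be this common midpoint.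

If $gVg^{-1}\le V$, then $\operatorname{Fix}(V)\subseteq\operatorname{Fix}(gVg^{-1})=g\operatorname{Fix}(V)$. The two sets have the same diameter, so $[a,b]$ is also a longest segment of $g\operatorname{Fix}(V)$, whose longest segments have midpoint $gc$. Hence $gc=c$.
\end{proof}

\begin{example}\label{ex:ascending}
Let $\beta$ be an injective endomorphism of an infinite group $V$ and let $\Lambda=\langle V,g\mid gvg^{-1}=\beta(v)\rangle$. In the Bass--Serre tree, $V\le g^{-j}Vg^{j}$ fixes $g^{-j}o$ for all $j\ge0$, and these vertices span a ray. So this action is not acylindrical. Lemma~\ref{lem:center} says more: in every acylindrical action of $\Lambda$ in which $V$ is elliptic, $\Lambda=\langle V,g\rangle$ fixes $\operatorname{cen}(V)$. An ascending HNN extension cannot be split acylindrically relative to its base.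
\end{example}

The second lemma converts two fixed points into an edge with controlled stabilizer.

\begin{lemma}[Lifting an edge]\label{lem:lift}
Let $\phi\colon T'\to T$ be a $G$-equivariant simplicial map, where $G$ acts on $T$ without inversions. Let $E$ be an edge of $T$ with stabilizer $D$. If $D$ fixes two points $a,b\in T'$ whose images are the endpoints of $E$, then $T'$ has an edge with stabilizer exactly $D$.
\end{lemma}

\begin{proof}
The set $\phi([a,b])$ is connected and contains both endpoints of $E$, so it contains $E$. Choose an interior point of $E$ other than the midpoint, and a preimage $r\in[a,b]$. Vertices map to vertices, so $r$ is interior to an edge $e$ of $T'$; this edge is not collapsed, so $\phi$ maps it isometrically onto $E$, and $r$ is not its midpoint. Since $D$ fixes $r$, it fixes $e$ pointwise. Conversely, an element preserving $e$ preserves $E$ and so lies in $D$.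
\end{proof}

These two lemmas already produce a finitely generated group with (1) and (2).

\begin{example}[The model]\label{ex:model}
Let $Q$ and $K$ be two copies of $L$. In the subgroup $F_L=F(x,z)$ of $Q$ let $Y_0=\langle\theta_m:m\ge1\rangle$. By Lemma~\ref{lem:words} it is free of infinite rank and malnormal in $F_L$, hence in $Q$. Let
\[
\Gamma=Q*_{Y_0}(K\times Y_0),
\]
which is generated by $Q$ and $K$, and let $T_0$ be the Bass--Serre tree. The group $Y_0$ is proper in both factors ($Q$ is finitely generated), so by Lemma~\ref{lem:amalgam} the action is $(3,1)$-acylindrical and non-elementary. Thus (1) holds.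

Let $\Gamma$ act acylindrically on $T'$, with an equivariant map $\phi\colon T'\to T_0$. By FA, $Q$ fixes a point $q$, and $K$ is elliptic. As $K$ is infinite and normal in $K\times Y_0$, the whole factor $K\times Y_0$ fixes $p=\operatorname{cen}(K)$. The points $\phi(q)$ and $\phi(p)$ are fixed by the two factors, so by Lemma~\ref{lem:amalgam}(a) they are the endpoints of the base edge. Since $Y_0$ fixes $p$ and $q$, Lemma~\ref{lem:lift} gives an edge of $T'$ with stabilizer $Y_0$. Thus (2) holds.
\end{example}

The group $\Gamma$ has two defects. It contains $\mathbb Z^2$, which a hyperbolic group does not. And its presentation imposes the relations $[K,\theta_m]=1$ separately for each of the infinitely many generators of $Y_0$, whereas a hyperbolic group is finitely presented.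

Lemma~\ref{lem:center} suggests replacing ``commutes with $K$'' by ``conjugates $V$ into itself''. For infinite cyclic $V=\langle v\rangle$ in a hyperbolic group this gains nothing. Infinite cyclic subgroups are quasiconvex, while $gvg^{-1}=v^n$ bounds the length of $v^{n^j}$ linearly in $j$; so $n=\pm1$, and $g^2$ lies in the centralizer of $v$, which is virtually cyclic. One might conclude that hyperbolicity leaves no room for the mechanism. For free $V$ of rank at least $2$ there is room: the relations $gv_jg^{-1}=\theta_j(v_1,v_2)$ are small cancellation relations. This repairs the first defect.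

To repair the second, we need finitely many relations that make infinitely many independent elements $y_1,y_2,\dots$ conjugate a finitely generated group $N$ into itself, without putting the $y_i$ in a finitely generated group whose generators all do so. Take $N=V_1*V_2$ and two free groups $M_1,M_2$ of rank $2$. Let a basis of $M_1$ conjugate $V_1$ into itself, and a basis of $M_2$ conjugate $V_2$ into itself: these are finitely many relations. An element of $M_1\cap M_2$ that is a positive word in both bases conjugates $N$ into itself. So we want a group $\Omega$ containing $M_1$ and $M_2$ whose intersection $Y$ is infinitely generated, with generators positive in both bases. The edge group will be $D=\langle N,Y\rangle$, which fixes $\operatorname{cen}(N)$ as soon as $N$ is elliptic.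

\section{An infinitely generated intersection}\label{sec:omega}

Let $M_1=F(a_1,a_2)$, and let $\alpha\colon M_1\to M_1$ be given by $\alpha(a_i)=\theta_i(a_1,a_2)$; it is injective by Lemma~\ref{lem:words}(a). Put
\[
\Omega=\langle M_1,t\mid tgt^{-1}=\alpha(g),\ g\in M_1\rangle,\qquad M_2=\langle t,a_1\rangle\le\Omega,\qquad Y=\langle\alpha^j(a_1):j\ge0\rangle\le M_1 .
\]
Since $\alpha^j(a_1)=t^ja_1t^{-j}$, the group $Y$ lies in $M_1\cap M_2$. These generators are positive in $a_1,a_2$ but not in $t,a_1$. A change of basis corrects this: let
\[
c_1=t,\qquad c_2=t^{-1}a_1,\qquad y_i=c_1^ic_2^i\quad(i\ge1).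
\]
For instance $y_1=a_1$ and $y_2=t\,a_1\,t^{-1}a_1=\theta_1(a_1,a_2)\,a_1$. Let $\chi_t\colon\Omega\to\mathbb Z$ be the homomorphism with $t\mapsto1$, $a_i\mapsto0$.

\begin{lemma}\label{lem:omega}
\begin{itemize}
\item[(a)] $Y$ is free with basis $\{\alpha^j(a_1)\}_{j\ge0}$; in particular it is infinitely generated.
\item[(b)] $M_2$ is free on $c_1,c_2$.
\item[(c)] $M_1\cap M_2=Y$.
\item[(d)] The elements $y_i$ generate $Y$, and each is a positive word in $a_1,a_2$ and a positive word in $c_1,c_2$.
\item[(e)] Neither $a_2$ nor $t$ lies in an $\Omega$-conjugate of $Y$. Hence neither $M_1$ nor $M_2$ is contained in one.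
\end{itemize}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:words}(c), $\langle a_1,\alpha(M_1)\rangle=\langle a_1\rangle*\alpha(M_1)$, and so $Y=\langle a_1\rangle*\alpha(Y)$.

(a) Suppose $a_1,\dots,\alpha^{n-1}(a_1)$ are free generators. Then so are their images $\alpha(a_1),\dots,\alpha^n(a_1)$, which lie in the factor $\alpha(M_1)$; adding $a_1$ keeps the family free. Induction on $n$ gives the claim.

(b) Map $F(\sigma,\tau)\to\Omega$ by $\sigma\mapsto a_1$, $\tau\mapsto t$, and let $w$ be in the kernel. Composing with $\chi_t$ shows that $w$ has $\tau$-exponent sum $0$, so it lies in the subgroup freely generated by the elements $\tau^j\sigma\tau^{-j}$, $j\in\mathbb Z$. After conjugating $w$ by a power of $\tau$, only $j\ge0$ occurs. These elements map to the basis in (a), so $w=1$. Thus $M_2$ is free on $t,a_1$, hence on $t,t^{-1}a_1$.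

(c) Let $g\in M_1\cap M_2$. Then $\chi_t(g)=0$, so $g$ is a product of elements $(t^ja_1t^{-j})^{\pm1}$ with $j\in\mathbb Z$, and $\alpha^n(g)=t^ngt^{-n}\in Y$ for large $n$. It remains to see that $h\in M_1$ and $\alpha(h)\in Y$ imply $h\in Y$; applying this $n$ times gives $g\in Y$. An element of $Y=\langle a_1\rangle*\alpha(Y)$ has a normal form in the free product $\langle a_1\rangle*\alpha(M_1)$ with syllables in $\langle a_1\rangle$ and $\alpha(Y)$. If it lies in $\alpha(M_1)$, the normal form has at most one syllable, in $\alpha(Y)$. So $\alpha(h)\in\alpha(Y)$, and $h\in Y$ by injectivity.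

(d) We have $y_{i+1}=c_1y_ic_2=ty_it^{-1}a_1=\alpha(y_i)a_1$, so $y_i=\alpha^{i-1}(a_1)\cdots\alpha(a_1)a_1$. This is positive in $a_1,a_2$ since $\alpha$ preserves positivity, and $\alpha^{i-1}(a_1)=y_iy_{i-1}^{-1}$ with $y_0=1$.

(e) The map $\chi_t$ kills every conjugate of $Y$ and does not kill $t$. For $a_2$, let $\mathbb Z=\langle\tau\rangle$ act on $\mathbb Z/7$ by multiplication by $4$, and send $a_1\mapsto0$, $a_2\mapsto1$, $t\mapsto\tau$ in $\mathbb Z/7\rtimes\mathbb Z$. The word $\theta_m(a_1,a_2)$ goes to $10000m+5050$. As $15050=7\cdot2150$ and $25050=7\cdot3578+4$, the relations $ta_1t^{-1}=\theta_1$ and $ta_2t^{-1}=\theta_2$ become $0=0$ and $4=4$. The resulting homomorphism kills $a_1$, hence all $t^ja_1t^{-j}$ and all conjugates of $Y$, but not $a_2$.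
\end{proof}

\section{The group $G$ and the tree $T$}\label{sec:construction}

\subsection*{The groups $\Lambda_1$, $\Lambda_2$ and $B$}
Let $V_1=F(v_1,v_2)$ and $V_2=F(u_1,u_2)$, and, with $i,j\in\{1,2\}$, let
\begin{align*}
\Lambda_1&=\langle V_1,a_1,a_2\mid a_iv_ja_i^{-1}=\theta_{2(i-1)+j}(v_1,v_2)\rangle,\\
\Lambda_2&=\langle V_2,c_1,c_2\mid c_iu_jc_i^{-1}=\theta_{2(i-1)+j}(u_1,u_2)\rangle .
\end{align*}
By Lemma~\ref{lem:words}(a) these are HNN extensions of $V_1$ and $V_2$ along pairs of injective endomorphisms. Write $\beta_i(v)=a_iva_i^{-1}$ for $v\in V_1$. The images $\beta_1(V_1)=\langle\theta_1,\theta_2\rangle$ and $\beta_2(V_1)=\langle\theta_3,\theta_4\rangle$ satisfy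
\begin{equation}\label{eq:beta}
\beta_1(V_1)\cap\beta_2(V_1)=1,\qquad\text{and no nontrivial element of $\beta_i(V_1)$ has length at most $2$.}
\end{equation}
Killing $V_1$ retracts $\Lambda_1$ onto the subgroup $\langle a_1,a_2\rangle$, which is therefore free, and we identify it with $M_1$. In the same way $\langle c_1,c_2\rangle\le\Lambda_2$ is free and is identified with $M_2$, using Lemma~\ref{lem:omega}(b). The retractions show that $V_i\cap M_i=1$. Let
\[
B=\Lambda_1*_{M_1}\Omega*_{M_2}\Lambda_2,\qquad N=\langle V_1,V_2\rangle\le B,\qquad D=\langle N,Y\rangle\le B .
\]
Killing $V_1$ and $V_2$ defines a retraction $\rho\colon B\to\Omega$, with $\rho(\Lambda_i)=M_i$, $\rho(N)=1$ and $\rho(D)=Y$. In particular $D$ is infinitely generated.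

Let $S_B$ be the Bass--Serre tree of $B$. It has vertices $\lambda_1,\omega,\lambda_2$ with stabilizers $\Lambda_1,\Omega,\Lambda_2$ and edges $e_i=[\lambda_i,\omega]$ with stabilizers $M_i$. These represent the three orbits of vertices and the two orbits of edges, which we call types. The pointwise stabilizer of $I=e_1\cup e_2$ is $M_1\cap M_2=Y$.

\begin{lemma}\label{lem:N}
The group $N$ is the free product $V_1*V_2$, so it is free on $v_1,v_2,u_1,u_2$. The set $S_N=\bigcup_{\nu\in N}\nu I$ is a subtree of $S_B$, isomorphic as an $N$-tree to the Bass--Serre tree of $V_1*V_2$ with its edges subdivided: the stabilizer of $\lambda_i$ in $N$ is $V_i$, the group $N$ acts freely on $N\omega$, and the only edges of $S_N$ at $\nu\omega$ are $\nu e_1$ and $\nu e_2$. An element of $N$ is elliptic on $S_B$ if and only if it is conjugate in $N$ into $V_1$ or $V_2$. Finally, $y_iNy_i^{-1}\le N$ for all $i$.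
\end{lemma}

\begin{proof}
Let $\mathcal T$ be the subdivided tree of the abstract free product $V_1*V_2$, and map it to $S_B$ equivariantly, sending the subdivided base edge to $I$. The map is locally injective: at the vertex with stabilizer $V_i$ because the edges $ve_i$, $v\in V_i$, are distinct ($V_i\cap M_i=1$), and at the subdivision points because $e_1\ne e_2$. A locally injective simplicial map of trees sends reduced paths to reduced paths, so it is injective. The kernel of $V_1*V_2\to B$ then acts trivially on $\mathcal T$, and it is trivial since edge stabilizers of $\mathcal T$ are trivial. The image of $\mathcal T$ is $S_N$. An element of $N$ that is elliptic on $S_B$ fixes a point of the invariant subtree $S_N$, hence a vertex. For the last claim, $a_1,a_2$ conjugate $V_1$ into itself and $c_1,c_2$ conjugate $V_2$ into itself, and $y_i$ is a positive word in each pair by Lemma~\ref{lem:omega}(d).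
\end{proof}

\subsection*{The groups $H$ and $G$}
Two ingredients are missing. The free group $N$ need not be elliptic in a dominating tree, and we force it to be by amalgamating the group $L$ along it. And the point $\operatorname{cen}(N)$, which $D$ fixes, must map to the endpoint of the base edge opposite to the vertex of $B$; for this we add an element $s$ that conjugates $N$ into itself and lies in no conjugate of $D$. The subgroup $sNs^{-1}$ has to be placed in $N$ with care, so that $s$ does not create long fixed paths.

Let $\xi=v_1u_1$, $\zeta=v_2u_2$ and $X=\langle\xi,\zeta\rangle\le N$. Since $\{\xi,\zeta,v_1,v_2\}$ is a basis of $N$, the group $X$ is a free factor of $N$, free on $\xi,\zeta$ and malnormal in $N$. Let $\psi\colon N\to N$ send $v_1,v_2,u_1,u_2$ to $\theta_1,\theta_2,\theta_3,\theta_4$ evaluated at $(\xi,\zeta)$. By Lemma~\ref{lem:words}, $\psi$ is injective and $\psi(N)$ is malnormal in $X$, hence in $N$. Let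
\[
H=\langle B,s\mid sns^{-1}=\psi(n),\ n\in N\rangle .
\]
By Lemma~\ref{lem:words} with $J=\{1,2,3,4\}$, the group $F_L$ contains a free subgroup of rank $4$ that is malnormal in $F_L$, hence in $L$. It is finitely generated, so it is quasiconvex in $F_L$ and in $L$. Identify it with $N$ and let
\[
G=L*_NH .
\]
The group $G$ is torsion-free, because it is obtained from free groups and $L$ by iterated amalgams and HNN extensions. Let $\chi_s\colon G\to\mathbb Z$ be the homomorphism with $s\mapsto1$ that kills $B$ and $L$.

\subsection*{The tree $T$}
The group $G$ is the fundamental group of the graph of groups $\mathcal G$ with vertex groups $B$ and $L$, an edge with group $N$ between them, and a loop at $B$ with stable letter $s$ and inclusions $N\hookrightarrow B$ and $\psi\colon N\to B$. All edge groups at $B$ lie in $D$. So we may replace $B$ by $D$ in $\mathcal G$; let $\mathcal P$ be the resulting graph of groups and $P$ its fundamental group, which contains $D$. Both $G$ and $B*_DP$ are generated by $B,L,s$ subject to the relations of $B$ and $L$, the identification of the two copies of $N$, and $sns^{-1}=\psi(n)$. Therefore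
\[
G=B*_DP,\qquad P=\langle D,L,s\rangle .
\]
Let $T$ be the Bass--Serre tree of this amalgam, with base edge $E=[v_B,v_P]$. The action has one orbit of edges and no inversions, and the edge stabilizers are the conjugates of $D$. We have $D\ne B$ since $\rho(D)=Y\ne\Omega$, and $D\neq P$ since $\chi_s(D)=0$.

\begin{remark}\label{rem:s}
Without $s$ the construction fails. The splitting $L*_NB=B*_D(D*_NL)$ is an instance of Example~\ref{ex:fold}, so its tree is dominated by the tree of $L*_NB$, which is $(3,1)$-acylindrical by Lemma~\ref{lem:amalgam}(c) and has finitely generated edge stabilizers.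
\end{remark}

\section{Trees that dominate $T$}\label{sec:dominating}

The following statement does not assume acylindricity. In an acylindrical action the infinite groups $N,V_1,V_2,M_1$ have bounded fixed sets, so the second alternative is excluded and the last claim of Theorem~\ref{thm:main} follows.

\begin{proposition}\label{prop:dominate}
Let $T'$ be any $G$-tree that dominates $T$. Then either $T'$ has an edge whose stabilizer is exactly $D$, or one of the finitely generated free groups $N,V_1,V_2,M_1$ fixes pointwise a subtree of infinite diameter in $T'$.
\end{proposition}

In the model, the edge group was contained in two elliptic vertex groups. Here the point $p=\operatorname{cen}(N)$ plays the same role as before, but we do not know that $B$ is elliptic. We know it for the three pieces $\Lambda_1,\Omega,\Lambda_2$, and a comparison of medians yields a second point fixed by $D$ and by one of the $\Lambda_i$.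

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw (0,0) -- (4,0);
\draw[very thick] (4,0) -- (6.4,0);
\draw (2,0) -- (2,1.2);
\draw (4,0) -- (4,1.2);
\foreach \x/\y in {0/0,2/0,4/0,6.4/0,2/1.2,4/1.2} \fill (\x,\y) circle (1.8pt);
\node[below] at (0,0) {$q$};
\node[below] at (2,0) {$\mu_1$};
\node[below] at (4,0) {$\mu_2$};
\node[below] at (6.4,0) {$p$};
\node[left] at (0,0) {$\Omega$};
\node[right] at (6.4,0) {$\langle D,s\rangle$};
\node[above] at (2,1.2) {$\ell_1\ (\Lambda_1)$};
\node[above] at (4,1.2) {$\ell_2\ (\Lambda_2)$};
\node[above] at (5.2,0) {$D$};
\end{tikzpicture}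
\caption{Points of a tree $T'$ dominating $T$. The groups $\Omega$, $\Lambda_1$, $\Lambda_2$, $\langle D,s\rangle$ fix $q$, $\ell_1$, $\ell_2$, $p$. The median $\mu_i$ of $\ell_i,q,p$ is fixed by $\Lambda_i$. The group $D$ fixes the segment (thick) from $p$ to the nearer median, here $\mu_2$, and this segment maps over the base edge of $T$. Some of the points may coincide.}
\label{fig:medians}
\end{figure}

\begin{proof}
Let $\phi\colon T'\to T$ be the equivariant map, and suppose that $N,V_1,V_2,M_1$ have bounded fixed sets. Since $L$ has FA, its subgroups $N,V_1,V_2$ are elliptic. We apply Lemma~\ref{lem:center} four times.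
\begin{itemize}
\item The point $p=\operatorname{cen}(N)$ is fixed by $N$, by $s$ since $sNs^{-1}=\psi(N)\le N$, and by every $y_i$ (Lemma~\ref{lem:N}). The $y_i$ generate $Y$, so $p$ is fixed by $D$ and $s$.
\item The point $\ell_1=\operatorname{cen}(V_1)$ is fixed by $V_1,a_1,a_2$, so by $\Lambda_1$.
\item The point $\ell_2=\operatorname{cen}(V_2)$ is fixed by $V_2,c_1,c_2$, so by $\Lambda_2$.
\item The group $M_1\le\Lambda_1$ is now elliptic and $tM_1t^{-1}\le M_1$, so $q=\operatorname{cen}(M_1)$ is fixed by $\Omega=\langle M_1,t\rangle$.
\end{itemize}
For $i=1,2$ let $\mu_i\in[q,p]$ be the median of $\ell_i,q,p$ (Figure~\ref{fig:medians}). The group $V_i$ fixes $\ell_i$ and $p$, hence $[\ell_i,p]\ni\mu_i$. The group $M_i=\Lambda_i\cap\Omega$ fixes $\ell_i$ and $q$, hence $[\ell_i,q]\ni\mu_i$. So $\Lambda_i=\langle V_i,M_i\rangle$ fixes $\mu_i$. Choose $\{i,j\}=\{1,2\}$ so that $\mu_i\in[\mu_j,p]$, and put $\mu=\mu_i$. The group $V_j$ fixes $\mu_j$ and $p$, hence $\mu$; and $\Lambda_i$, which contains $V_i$ and $Y$, fixes $\mu$. So $D=\langle V_1,V_2,Y\rangle$ fixes both $\mu$ and $p$.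

The point $\phi(p)$ is fixed by $\langle D,s\rangle\le P$. This group lies in no conjugate of $D$, because $\chi_s$ kills these conjugates and $\chi_s(s)=1$. By Lemma~\ref{lem:amalgam}(a), $\phi(p)=v_P$.

The point $\phi(\mu)$ is fixed by $\Lambda_i\le B$. If $\Lambda_i\le bDb^{-1}$ with $b\in B$, applying $\rho$ gives $M_i\le\rho(b)Y\rho(b)^{-1}$, against Lemma~\ref{lem:omega}(e). By Lemma~\ref{lem:amalgam}(a), $\phi(\mu)=v_B$.

Lemma~\ref{lem:lift}, applied to $\mu$ and $p$, gives an edge of $T'$ with stabilizer $D$.
\end{proof}

\section{Acylindricity of $T$}\label{sec:acyl}

Lemma~\ref{lem:amalgam}(c) does not apply, because $D$ is malnormal in neither factor. Indeed $N\le D\cap s^{-1}Ds$ fixes $E$ and $s^{-1}E$. The group $a_2V_1a_2^{-1}$ lies in $N$ and in $a_2Na_2^{-1}$, so it fixes the four edges $s^{-1}E$, $E$, $a_2E$, $a_2s^{-1}E$. They form a path of length $4$ centered at $v_B$, since $s\notin D$ and $a_2\notin D$ by Lemma~\ref{lem:omega}(e). To bound the length of fixed paths we record how an element acts on $S_B$ each time the path crosses a translate of $v_B$. Part (a) of the next lemma will show that an element fixing a path of length $4$ of this shape is elliptic on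 $S_B$; part (b) shows that $\psi(N)$ contains no such element, which is the reason for the choice of $X$.

For a loxodromic $g\in N$, the axis lies in $S_N$. List its vertices of type $\omega$ in the direction of translation as $\nu_k\omega$, $k\in\mathbb Z$, with $\nu_k\in N$ unique. Consecutive ones have a common neighbor $\nu_k\lambda_i=\nu_{k+1}\lambda_i$, so $r_k=\nu_k^{-1}\nu_{k+1}\in V_i\setminus\{1\}$. The index $i$ alternates with $k$, since the axis enters $\nu_{k+1}\omega$ through one of $\nu_{k+1}e_1,\nu_{k+1}e_2$ and leaves through the other. The $r_k$ are the \emph{syllables} of $g$. They do not change under conjugation in $N$. If $g=r_1\cdots r_{2l}$ with $l\ge1$ and nontrivial $r_k$ alternately in $V_1$ and $V_2$, then the vertices $\omega,r_1\omega,r_1r_2\omega,\dots$ and their translates by powers of $g$ span a line, so $g$ is loxodromic and its syllables are $r_1,\dots,r_{2l}$ repeated periodically.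

\begin{lemma}\label{lem:B}
\begin{itemize}
\item[(a)] If $b\in B$ and $N\cap bNb^{-1}$ contains an element that is loxodromic on $S_B$, then $b\in NYN\subseteq D$.
\item[(b)] Every nontrivial element of $X$, in particular of $\psi(N)$, is loxodromic on $S_B$, and its syllables in $V_1$ belong to $\mathcal S=\{v_1^{\pm1},v_2^{\pm1},(v_1^{-1}v_2)^{\pm1}\}$.
\item[(c)] $\psi(N)$ is malnormal in $B$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The axis $A$ of such an element lies in $S_N\cap bS_N$. Take a vertex of type $\omega$ on it, $\nu\omega=b\nu'\omega$ with $\nu,\nu'\in N$. It has valence $2$ in $S_N$ and in $bS_N$, so the two edges of $A$ at this vertex are $\nu e_1,\nu e_2$ and also $b\nu'e_1,b\nu'e_2$. Comparing types, $\nu e_i=b\nu'e_i$. Hence $\nu^{-1}b\nu'$ fixes $I$, that is, $\nu^{-1}b\nu'\in Y$.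

(b) Conjugate the element in $X$ to a nonempty cyclically reduced word $w$ in $\xi,\zeta$, and substitute $\xi=v_1u_1$, $\xi^{-1}=u_1^{-1}v_1^{-1}$, $\zeta=v_2u_2$, $\zeta^{-1}=u_2^{-1}v_2^{-1}$ in the cyclic word. Each letter of $w$ contributes one letter from $V_1$ and one from $V_2$. Where two letters of $w$ of the same sign meet, a letter from $V_1$ meets a letter from $V_2$. At $\xi\zeta^{-1}$ and $\zeta\xi^{-1}$ two letters merge into $(u_1u_2^{-1})^{\pm1}$, and at $\xi^{-1}\zeta$ and $\zeta^{-1}\xi$ into $(v_1^{-1}v_2)^{\pm1}$. These are nontrivial, so the cyclic word becomes an alternating product of nontrivial elements of $V_1$ and $V_2$, with at least one of each, and those in $V_1$ lie in $\mathcal S$.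

(c) Let $1\neq g=bg'b^{-1}$ with $b\in B$ and $g,g'\in\psi(N)$. By (b) both are loxodromic, and $b$ maps the axis of $g'$ to that of $g$. Number the vertices of type $\omega$ so that $\nu_k\omega=b\nu_k'\omega$, with syllables $r_k$ and $r_k'$. These lie in the same factor $V_i$, since $b$ preserves types. By the proof of (a), $\nu_k^{-1}b\nu'_k\in Y$. The retraction $\rho$ fixes $Y$ and kills $N$, so $\nu_k^{-1}b\nu_k'=\eta$ for all $k$, where $\eta=\rho(b)\in Y$. Comparing $k$ and $k+1$ gives $\eta=r_k^{-1}\eta r'_k$. Choose $k$ with $r=r_k$ and $r'=r'_k$ in $V_1$. Then
\[
\eta r'\eta^{-1}=r\quad\text{in }\Lambda_1,\qquad r,r'\in\mathcal S .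
\]
We claim that $\eta=1$. Otherwise write $\eta=\epsilon_1\cdots\epsilon_l$, $l\ge1$, as a reduced word in $a_1^{\pm1},a_2^{\pm1}$. By Britton's lemma the word $\epsilon_1\cdots\epsilon_l\,r'\,\epsilon_l^{-1}\cdots\epsilon_1^{-1}$ contains a pinch. As $\eta$ is reduced, the only possible pinch is $\epsilon_lr'\epsilon_l^{-1}$; replace it by the element of $V_1$ it represents and repeat. This produces nontrivial elements $r'=w_l,w_{l-1},\dots,w_0=r$ of $V_1$ with $w_{n-1}=\epsilon_nw_n\epsilon_n^{-1}$, where $\epsilon_n=a_i^{-1}$ requires $w_n\in\beta_i(V_1)$, and $\epsilon_n=a_i$ gives $w_{n-1}\in\beta_i(V_1)$. The letter $\epsilon_l$ is positive, since $w_l$ has length at most $2$ and so lies in no $\beta_i(V_1)$ by \eqref{eq:beta}. If $\epsilon_n=a_i$ and $\epsilon_{n-1}=a_j^{-1}$, then $j\ne i$ and $w_{n-1}\in\beta_i(V_1)\cap\beta_j(V_1)=1$, which is false. So all letters are positive, and $r=w_0\in\beta_i(V_1)$ for $\epsilon_1=a_i$, against \eqref{eq:beta}.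

Hence $\eta=1$ and $b=\nu_k\nu_k'^{-1}\in N$. Since $\psi(N)$ is malnormal in $N$, we get $b\in\psi(N)$.
\end{proof}

To see what happens when a path crosses a translate of $v_P$, let $S_P$ be the Bass--Serre tree of $P$ for the graph of groups $\mathcal P$, and let $o$ be the vertex with stabilizer $D$. The vertices $\pi o$, $\pi\in P$, correspond $P$-equivariantly to the neighbors $\pi v_B$ of $v_P$ in $T$; both sets are copies of $P/D$. The edges over the loop, called \emph{$s$-edges}, are the translates of $[o,s^{-1}o]$, and we orient them $P$-invariantly from $o$ to $s^{-1}o$. At the vertex $o$: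
\begin{itemize}
\item the outgoing $s$-edges are $\delta[o,s^{-1}o]$, $\delta\in D$, with stabilizer $\delta N\delta^{-1}$;
\item the incoming $s$-edges are $\delta s[o,s^{-1}o]=\delta[so,o]$, $\delta\in D$, with stabilizer $\delta sNs^{-1}\delta^{-1}=\delta\psi(N)\delta^{-1}$, and distinct edges correspond to distinct cosets $\delta\psi(N)$.
\end{itemize}
By Lemma~\ref{lem:B}(c), two distinct incoming $s$-edges at a vertex have no nontrivial common stabilizer. The same holds for two distinct edges at a vertex with stabilizer conjugate to $L$, since $N$ is malnormal in $L$.

Let $w,\varpi,w'$ be a path of length $2$ in $T$ with $\varpi\in Gv_P$. Choose $g\in G$ with $[w,\varpi]=gE$ and write $w'=g\pi v_B$ with $\pi\in P\setminus D$. Let $\gamma(w,\varpi,w')$ be the segment $[o,\pi o]$ of $S_P$. Up to translation by $P$ it does not depend on the choices, and $\gamma(w',\varpi,w)$ is the same segment reversed. If $h\ne1$ fixes the path, then $g^{-1}hg\in P$ fixes $o$ and $\pi o$, hence $\gamma(w,\varpi,w')$. This segment then contains no vertex of type $L$, so it consists of $s$-edges. Looking at its first edge, we find $\delta\in D$ with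
\begin{equation}\label{eq:first}
g^{-1}hg\in\delta N\delta^{-1},\quad\text{and }\ g^{-1}hg\in\delta\psi(N)\delta^{-1}\ \text{ if the first edge is incoming at $o$.}
\end{equation}

\begin{proposition}\label{prop:acyl}
The action of $G$ on $T$ is $(7,1)$-acylindrical.
\end{proposition}

\begin{proof}
In this proof $w_i$ denotes a vertex in $Gv_B$ and $\varpi_i$ a vertex in $Gv_P$.

\emph{Step 1. If $h\neq1$ fixes a path $w_0,\varpi_1,w_1,\varpi_2,w_2$, then the first edge of $\gamma(w_1,\varpi_2,w_2)$ is outgoing at the initial vertex.} Write $[w_1,\varpi_1]=gE$ and $[w_1,\varpi_2]=gbE$ with $b\in B\setminus D$, and let $h'=g^{-1}hg$. Applying \eqref{eq:first} to $w_1,\varpi_1,w_0$ gives $h'\in\delta N\delta^{-1}$ with $\delta\in D$. Suppose the edge in question is incoming. Applying \eqref{eq:first} to $w_1,\varpi_2,w_2$, with $gb$ in place of $g$, gives $b^{-1}h'b\in\delta'\psi(N)\delta'^{-1}$ with $\delta'\in D$. So $h'$ is conjugate in $B$ to a nontrivial element of $\psi(N)$, and it is loxodromic on $S_B$ by Lemma~\ref{lem:B}(b). With $b_1=\delta^{-1}b\delta'$ we have $\delta^{-1}h'\delta\in N\cap b_1Nb_1^{-1}$, so $b_1\in D$ by Lemma~\ref{lem:B}(a). Then $b\in D$, a contradiction.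

\emph{Step 2.} Vertices of the two types alternate along a path, so a path of length at least $7$ contains a path $w_0,\varpi_1,w_1,\varpi_2,w_2,\varpi_3,w_3$. Suppose $h\ne1$ fixes it. Let $o_0,\dots,o_n$, $n\geq1$, be the vertices of $\gamma(w_1,\varpi_2,w_2)$, a segment of $s$-edges fixed by a conjugate of $h$. Step 1 shows that the first edge points from $o_0$ to $o_1$. Step 1 for the path $w_3,\varpi_3,w_2,\varpi_2,w_1$ shows that the last edge points from $o_n$ to $o_{n-1}$. So there is an $i$ with $0<i<n$ such that $[o_{i-1},o_i]$ points forward and $[o_i,o_{i+1}]$ points backward. These are two distinct incoming edges at $o_i$ fixed by a nontrivial element, a contradiction.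
\end{proof}

\section{Hyperbolicity of $G$}\label{sec:hyp}

We show that $H$ is a small cancellation group, and then attach $L$ by a combination theorem. The second step needs only that $N$ is well placed in $L$; no control of $N$ inside $H$ is required.

Let $R$ be a finite set of cyclically reduced words and let $R^*$ be the set of all cyclic permutations of the words $r^{\pm1}$, $r\in R$. A \emph{piece} is a common prefix of two distinct elements of $R^*$. The presentation with relators $R$ satisfies $C'(1/6)$ if every piece that is a prefix of $r\in R^*$ has length less than $|r|/6$. Greendlinger's lemma states that then every nonempty reduced word representing the identity contains more than half of an element of $R^*$. Replacing this part by the inverse of the shorter remainder shortens the word, so the presentation satisfies a linear isoperimetric inequality, and a finitely presented group with a linear isoperimetric inequality is hyperbolic.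

\begin{proposition}\label{prop:H}
The group $H$ has a finite $C'(1/6)$ presentation. Hence it is hyperbolic.
\end{proposition}

\begin{proof}
Substituting $c_1=t$ and $c_2=t^{-1}a_1$, the group $H$ has generators $a_1,a_2,t,v_1,v_2,u_1,u_2,s$ and fourteen relators $r=\sigma\theta^{-1}$, in four families, where $i,j\in\{1,2\}$ and $n_1,\dots,n_4$ stand for $v_1,v_2,u_1,u_2$:
\[
\begin{array}{c|l|l|c}
 & \sigma & \theta & \text{marked letter}\\ \hline
\mathrm{R1} & ta_it^{-1} & \theta_i(a_1,a_2) & a_1\\
\mathrm{R2} & a_iv_ja_i^{-1} & \theta_{2(i-1)+j}(v_1,v_2) & v_1\\
\mathrm{R3} & tu_jt^{-1} & \theta_j(u_1,u_2) & u_1\\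
 & t^{-1}a_1u_ja_1^{-1}t & \theta_{2+j}(u_1,u_2) & u_1\\
\mathrm{R4} & sn_ms^{-1} & \theta_m(v_1u_1,v_2u_2) & v_1
\end{array}
\]
In each relator $\theta$ is a positive word, and $\sigma$ begins and ends with letters that do not occur in $\theta^{\pm1}$, so $r$ is cyclically reduced. A \emph{marker} is a subword of $\theta$ that runs from one occurrence of the marked letter to the next. In R1--R3 it has the form $x'z'^kx'$, where $x',z'$ are the two letters of $\theta$; in R4 it has the form $v_1u_1(v_2u_2)^kv_1$. In both cases $k=100m+j$ with $1\le j\le99$, where $m$ is the index of $\theta_m$.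

\emph{Each marker occurs at exactly one place among all the cyclic words $r^{\pm1}$.} The table shows that, up to signs, two letters $a$ are cyclically adjacent only in the $\theta$-parts of R1, two letters $v$ only in those of R2, two letters $u$ only in those of R3, and a letter $v$ is adjacent to a letter $u$ only in those of R4. All adjacent pairs in a marker are of the kind attached to its family, so an occurrence lies inside a $\theta$-part of the same family. The marker is positive, so it occurs in $\theta$ and not in $\theta^{-1}$. Finally $k$ determines $m$ and the place in $\theta_m$, and each $\theta_m$ is used at most once in a family.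

\emph{A piece contains no marker and no inverse of a marker.} If a common prefix of $r_1,r_2\in R^*$ contained one, uniqueness would make $r_1$ and $r_2$ the same cyclic word read from the same point, so $r_1=r_2$.

\emph{Lengths.} A piece that is a prefix of a cyclic permutation of $(\sigma\theta^{-1})^{\pm1}$ consists of letters of the $\sigma$-part and at most two subwords of $\theta^{\pm1}$, each with at most one occurrence of the marked letter. In R1--R3 such a subword of $\theta$ is contained in some $z'^kx'z'^{k+1}$ with $k\le100m+99$ and has length at most $200m+200$. The piece has length at most $400m+405$, while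
\[
|r|>10000m+5150>2400m+2430=6(400m+405).
\]
In R4 such a subword is contained in some $u_1(v_2u_2)^kv_1u_1(v_2u_2)^{k+1}$ with $k\le 100m+99$ and has length at most $4k+5\le400m+401$. The piece has length at most $800m+805$, while
\[
|r|>20000m+10300>4800m+4830=6(800m+805).\qedhere
\]
\end{proof}

A finitely generated group is \emph{hyperbolic relative to} a conjugation-invariant family of infinite finitely generated subgroups if it acts on a connected hyperbolic graph in which each edge lies in only finitely many circuits of any given length, with finitely many orbits of edges and finite edge stabilizers, and with the given family as the set of infinite vertex stabilizers. We use the notion only through three theorems. A subgroup is \emph{almost malnormal} if it has finite intersection with its conjugates by elements outside it.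
\begin{itemize}
\item[(i)] A non-elementary hyperbolic group is hyperbolic relative to the conjugates of an infinite, almost malnormal, quasiconvex subgroup \cite[Theorem 7.11]{Bowditch}.
\item[(ii)] If a group is hyperbolic relative to a family containing a group $Q$, and $Q$ embeds in a finitely generated group $A$, then the amalgam of the two groups over $Q$ is hyperbolic relative to the conjugates of $A$ together with the conjugates of the members of the family not conjugate to $Q$ \cite[Theorem 0.1(2)]{Dahmani}. No condition on the embedding of $Q$ in $A$ is required.
\item[(iii)] A group that is hyperbolic relative to the conjugates of finitely many hyperbolic subgroups is hyperbolic \cite[Corollary 2.41]{Osin}.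
\end{itemize}

\begin{proposition}\label{prop:G}
The group $G$ is hyperbolic.
\end{proposition}

\begin{proof}
The subgroup $N$ is infinite, malnormal and quasiconvex in $L$, so by (i) $L$ is hyperbolic relative to the conjugates of $N$. By (ii) with $Q=N$ and $A=H$, the group $G=L*_NH$ is hyperbolic relative to the conjugates of $H$. By Proposition~\ref{prop:H} and (iii), $G$ is hyperbolic.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $G$, $T$ and $D$ as in Section~\ref{sec:construction}, where it is shown that $G$ is torsion-free, that $D$ is infinitely generated and proper in $B$ and $P$, and that the action has one orbit of edges, no inversions, and edge stabilizers conjugate to $D$. The group $G$ is hyperbolic by Proposition~\ref{prop:G}. The action is $(7,1)$-acylindrical by Proposition~\ref{prop:acyl} and non-elementary by Lemma~\ref{lem:amalgam}(b). The statement on dominating trees follows from Proposition~\ref{prop:dominate}.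
\end{proof}

\section{Both hypotheses on $T'$ are needed}\label{sec:sharp}

Property (2) concerns trees $T'$ that are acylindrical and dominate $T$. For our $G$ and $T$, each hypothesis alone allows finitely generated edge stabilizers.

\begin{proposition}\label{prop:noacyl}
There is a $G$-tree dominating $T$ all of whose edge stabilizers are free of rank $4$.
\end{proposition}

\begin{proof}
Let $T_1$ be the Bass--Serre tree of the graph of groups $\mathcal G$, with the edges over the loop subdivided. Its edge stabilizers are the conjugates of $N$. Let $b_0$ and $l_0$ be adjacent vertices with stabilizers $B$ and $L$, and let $m_0$ be the midpoint of $[b_0,s^{-1}b_0]$, with stabilizer $N$. Send $b_0\mapsto v_B$, $l_0\mapsto v_P$, $m_0\mapsto v_P$. Each stabilizer fixes the image point, as $L\le P$ and $N\le P$, so this extends equivariantly to all vertices. The edges $[b_0,l_0]$ and $[b_0,m_0]$ go to $E$, and $[m_0,s^{-1}b_0]$ goes to $[v_P,s^{-1}v_B]=s^{-1}E$, since $s\in P$. These represent all orbits of edges, so the map is simplicial, and it is onto because $T$ has one orbit of edges.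
\end{proof}

The second alternative of Proposition~\ref{prop:dominate} is visible in $T_1$: as in Example~\ref{ex:ascending}, the group $N$ fixes the ray through $b_0,s^{-1}b_0,s^{-2}b_0,\dots$.

\begin{proposition}\label{prop:nodom}
The group $G$ acts $(3,1)$-acylindrically and non-elementarily on the Bass--Serre tree of $L*_NH$, whose edge stabilizers are free of rank $4$. This tree does not dominate $T$.
\end{proposition}

\begin{proof}
The subgroup $N$ is malnormal in $L$. We have $N\ne L$, because $N$ maps onto $\mathbb Z$ and so does not have FA, and $N\neq H$, because $\chi_s(N)=0$. Lemma~\ref{lem:amalgam} gives the first statement. If the tree dominated $T$, Theorem~\ref{thm:main} would give an edge with the infinitely generated stabilizer $D$.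
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bowditch}
Bowditch, \emph{Relatively hyperbolic groups}.

\bibitem{Cohen}
William D. Cohen, \emph{Quasi-convex Splittings of Acylindrical Graphs of Locally Finite-Height Groups}, arXiv:2503.15459 (2025).

\bibitem{Dahmani}
Dahmani, \emph{Combination of convergence groups}, Geom. Topol. 7 (2003).

\bibitem{Kapovich}
I. Kapovich, \emph{A non-quasiconvexity embedding theorem for hyperbolic groups}, Math. Proc. Camb. Phil. Soc. 127 (1999).

\bibitem{Osin}
Osin, \emph{Relatively hyperbolic groups}, Mem. AMS 843.

\end{thebibliography}
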